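
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{H\"ormander's condition gives densities for\\ equations driven by Markovian rough paths}


\begin{abstract}
Let $\mathbf X$ be the symmetric Markov process of a uniformly subelliptic Dirichlet form, with merely measurable coefficients, on the free step-$N$ nilpotent group over $\mathbb R^d$, $N\ge 2$. Its sample paths are rough paths, and we consider the solution $\mathbf Y$ of $d\mathbf Y=V(\mathbf Y)\,d\mathbf X$ along smooth vector fields $V_1,\dots,V_d$. We prove that if $V$ satisfies H\"ormander's condition on the orbit of the starting point, then $\mathbf Y_t$ has a density on this orbit for every $t>0$. This answers a question from a paper of Chevyrev and Ogrodnik; the result was known under an additional constant-rank hypothesis on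 the brackets of length greater than $N$. The result is local at the endpoint: where brackets of length at most $m$ span, the density has Besov regularity $B^\sigma_{1,\infty}$ for every $\sigma<1/m$. The proof lifts $\mathbf X$ to a nilpotent group of higher step, replaces the solution over a short final time interval by its Euler expansion, and uses that the heat kernel on the higher group has an $L^1$-modulus of continuity that does not depend on the regularity of the coefficients.
\end{abstract}

\section{The question and the answer}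

\subsection{Setting}

Let $d\ge1$ and $N\ge2$, and let $G=G^N(\mathbb R^d)$ be the free step-$N$ nilpotent Lie group over $\mathbb R^d$, with Haar measure $\lambda$ and with the left-invariant vector fields $U_1,\dots,U_d$ that generate its Lie algebra. Let $a$ be a measurable function on $G$ with values in the symmetric $d\times d$ matrices which is uniformly elliptic: for some $\Lambda\ge1$,
\begin{equation}\label{eq:ell}
\Lambda^{-1}|\xi|^2\le\langle a(x)\xi,\xi\rangle\le\Lambda|\xi|^2,\qquad \xi\in\mathbb R^d,\ x\in G .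
\end{equation}
The Dirichlet form
\[
\mathcal E(f,g)=\int_G\sum_{i,j=1}^d a^{i,j}\,(U_if)(U_jg)\,d\lambda
\]
on $L^2(G,\lambda)$ defines a symmetric Markov process $\mathbf X=\mathbf X^a$ on $G$, started from a point $x_0\in G$. For $\alpha\in(1/(N+1),1/2)$ its paths are almost surely geometric $\alpha$-H\"older rough paths over $\mathbb R^d$ (for smaller $\alpha$ they are understood via the Lyons lift). So they can drive differential equations. Let $V=(V_1,\dots,V_d)$ be smooth vector fields on $\mathbb R^e$, $e\ge1$, bounded with bounded derivatives of all orders, let $y_0\in\mathbb R^e$, and let $\mathbf Y$ solve the rough differential equation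
\begin{equation}\label{eq:rde}
d\mathbf Y_t=V(\mathbf Y_t)\,d\mathbf X_t,\qquad \mathbf Y_0=y_0 .
\end{equation}

The solution need not be able to go everywhere. Let $\mathcal O'\subseteq\mathbb R^e$ be the \emph{orbit} of $y_0$, the set of points reached from $y_0$ by finitely many successive flows along $V_1,\dots,V_d$. It is an immersed submanifold of $\mathbb R^e$, the fields $V_i$ are tangent to it, and $\mathbf Y_t\in\mathcal O'$ for all $t$. A \emph{smooth measure} on $\mathcal O'$ is one with a smooth positive density in local charts. For $I=(i_1,\dots,i_k)\in\{1,\dots,d\}^k$ put $|I|=k$ and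
\[
V_{[I]}=[[\dots[V_{i_1},V_{i_2}],\dots],V_{i_k}];
\]
these fields span the Lie algebra generated by $V$. We say that $V$ satisfies \emph{H\"ormander's condition on} $\mathcal O'$ if this Lie algebra, evaluated at $y$, is $T_y\mathcal O'$ for every $y\in\mathcal O'$.

\subsection{Does H\"ormander's condition suffice?}

If $a$ is the identity, the generator of $\mathbf X$ is $\sum_iU_i^2$. Then $\mathbf X$ is Brownian motion enhanced with its iterated integrals, run at twice the usual speed, and \eqref{eq:rde} is a Stratonovich equation. For general $a$ the coefficients are only measurable, and the noise is accessible only through its Dirichlet form; there is no obvious way to differentiate with respect to it.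

What comes for free is that $\mathbf X_t$ has a density with respect to Haar measure on $G^N(\mathbb R^d)$, whose tangent space is spanned by brackets of length at most $N$. The brackets $V_{[I]}$ with $|I|>N$ are not visible in the single random variable $\mathbf X_t$, and one has to control them in another way. It is known (see \cite{CO}) that $\mathbf Y_t$ has a density with respect to any smooth measure on $\mathcal O'$, for every $t>0$, provided that
\begin{equation}\label{eq:star}
\dim\operatorname{span}\{V_{[I]}(y):|I|>N\}\ \text{ is constant in } y\in\mathcal O'.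
\end{equation}
Condition \eqref{eq:star} implies H\"ormander's condition on $\mathcal O'$, but not conversely, and the following example shows that it can fail even when $V_1,\dots,V_d$ alone span everywhere.

\begin{example}\label{ex:star}
Let $f\ge0$ be smooth on $\mathbb R$, bounded with bounded derivatives, zero near $0$, and not identically zero. On $\mathbb R^2$ let $V_1=\partial_1$ and $V_2=(1+f(y^1))\partial_2$. These span at every point, and $\mathcal O'=\mathbb R^2$. For $k\ge2$ and $|I|=k$, the field $V_{[I]}$ is either $0$ or $\pm f^{(k-1)}(y^1)\partial_2$, and the latter occurs. Hence the dimension in \eqref{eq:star} is $0$ where $y^1$ is near $0$. It is $1$ wherever $f^{(N)}(y^1)\ne0$, and such points exist, since otherwise $f$ would be a polynomial vanishing near $0$. So \eqref{eq:star} fails for every $N$.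
\end{example}

The question, from \cite{CO}, is whether H\"ormander's condition on $\mathcal O'$ alone is sufficient. It is.

\begin{theorem}\label{thm:main}
Let $d,e\ge1$, $N\ge2$, $x_0\in G$, $y_0\in\mathbb R^e$, let $a$ be measurable, symmetric and uniformly elliptic, and let $V$ be smooth, bounded with bounded derivatives of all orders, satisfying H\"ormander's condition on $\mathcal O'$. Then for every $t>0$ the law of $\mathbf Y_t$ has a density with respect to any smooth measure on $\mathcal O'$.
\end{theorem}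

The proof uses H\"ormander's condition only near the endpoint, and it gives some regularity. For $0<\sigma<1$, $B^\sigma_{1,\infty}(\mathbb R^n)$ is the space of $f\in L^1(\mathbb R^n)$ with
\[
\|f\|_{B^\sigma_{1,\infty}}=\|f\|_1+\sup_{0<|h|\le1}|h|^{-\sigma}\|f(\cdot-h)-f\|_1<\infty .
\]

\begin{theorem}\label{thm:local}
Let $d,e,N,a,V,x_0,y_0$ be as above, with no condition on brackets. Let $n=\dim\mathcal O'\ge1$ and let $H\subseteq\mathcal O'$ be the open set of points $y$ at which the Lie algebra generated by $V$ spans $T_y\mathcal O'$.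
\begin{enumerate}
\item[\textup{(i)}] For every $t>0$ the law of $\mathbf Y_t$ restricted to $H$ is absolutely continuous with respect to any smooth measure.
\item[\textup{(ii)}] Let $y_*\in H$ and let $m$ be such that $\{V_{[J]}(y_*):|J|\le m\}$ spans $T_{y_*}\mathcal O'$. In any chart around $y_*$ there is a neighborhood of $y_*$ on which the density of $\mathbf Y_t$, with respect to Lebesgue measure in the chart, coincides with a function on $\mathbb R^n$ that lies in $B^\sigma_{1,\infty}$ for every $0<\sigma<1/m$, and in $L^q$ for every $1\le q<n/(n-1/m)$ (every $1\le q<\infty$ if $n=m=1$). The neighborhood depends only on $V$, $y_*$, $m$ and the chart. For fixed $\sigma$, $q$ and $t_0>0$, the norms are bounded uniformly over all $a$ satisfying \eqref{eq:ell} with the given $\Lambda$, all $x_0$, all starting points in the given orbit, and all $t\ge t_0$.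
\item[\textup{(iii)}] For $n=m=1$ the exponent $1/m=1$ in \textup{(ii)} cannot be replaced by a larger number.
\item[\textup{(iv)}] If the Lie algebra generated by $V$ has constant rank $k<n$ on a neighborhood of $y_0$ in $\mathcal O'$, then for all small $t>0$ the law of $\mathbf Y_t$ is not absolutely continuous on $\mathcal O'$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is part (i) with $H=\mathcal O'$; if $\dim\mathcal O'=0$, the orbit is a point and there is nothing to prove.

\begin{example}\label{ex:conv}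
Part (iv) is not vacuous. With $f$ as in Example~\ref{ex:star}, take $V_1=\partial_1$, $V_2=f(y^1)\partial_2$ on $\mathbb R^2$ and $y_0=0$. One reaches all of $\mathbb R^2$ by traveling along $V_1$ to a place where $f\ne0$, moving vertically there, and traveling on along $V_1$; so $\mathcal O'=\mathbb R^2$. But near $0$ the Lie algebra is spanned by $\partial_1$ alone.
\end{example}

\section{The idea on an example}\label{sec:idea}

\subsection{Translating inside the group}

Let $d=e=2$, $N=2$, $y_0=0$, and for the moment take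
\[
V_1=\partial_1,\qquad V_2=y^1\,\partial_2 ,\qquad [V_1,V_2]=\partial_2 ,
\]
ignoring that $V_2$ is unbounded. At the origin brackets of length $m=2$ are needed. Here $\mathbf Y_t$ is an explicit function of $g=x_0^{-1}\mathbf X_t\in G^2(\mathbb R^2)$: along a smooth path $x$ started at $0$ we have $Y^1_t=x^1_t$ and $Y^2_t=\int_0^tx^1\,dx^2$. So $\mathbf Y_t=E(g)$ with
\[
E(g)=(g^1,\,g^{12}),
\]
where $g^I$ are the coordinates of $g$ in the tensor algebra. Let $\rho$ be the density of $g$ with respect to Haar measure. Right multiplication by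
\[
k_h=\exp(h[e_1,e_2])=1+h(e_1\otimes e_2-e_2\otimes e_1)
\]
leaves $g^1$ unchanged and adds $h$ to $g^{12}$, so $E(gk_h)=E(g)+he_2$ and, for bounded $\varphi$,
\[
\mathbb E\big[\varphi(\mathbf Y_t+he_2)-\varphi(\mathbf Y_t)\big]=\int\varphi(E(g))\,\big(\rho(gk_h^{-1})-\rho(g)\big)\,dg .
\]
By homogeneity, $k_h$ lies at Carnot--Carath\'eodory distance $c|h|^{1/2}$ from the identity. In Lemma~\ref{lem:mod} we shall see that, whatever the measurable matrix $a$ is, $\int|\rho(gk)-\rho(g)|\,dg\le C\|k\|t^{-1/2}$, where $\|k\|$ is the distance of $k$ from the identity. Hence the expectation above is at most $C\|\varphi\|_\infty|h|^{1/2}t^{-1/2}$. Likewise $E(g\exp(he_1))=E(g)+he_1$, and translation in the direction $e_1$ costs $C\|\varphi\|_\infty|h|t^{-1/2}$. So the law $\mu$ of $\mathbf Y_t$ satisfies $\|\mu(\cdot-h)-\mu\|_{TV}\to0$ as $h\to0$. Consequently the mollifications of $\mu$ converge to $\mu$ in total variation, and $\mu$ has a density. A direction that needs brackets of length $m$ is translated at group distance of order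 $|h|^{1/m}$; this is the source of the exponent $1/m$.

\subsection{Why lift, and why a short final interval}

Now replace $V_2$ by $\sin(y^1)\partial_2$. Then $\mathbf Y^2_t=\int\sin(\mathbf X^1)\,d\mathbf X^2$ involves, in its Taylor expansion, the iterated integrals $\int(x^1)^j\,dx^2$ for all $j$. These are functions of lifts of the path to $G^M(\mathbb R^d)$ with $M$ large. So we lift. The lift of $\mathbf X$ to $G^M(\mathbb R^d)$ turns out to be the Markov process of the same kind whose coefficient is $a$ composed with the projection (Lemma~\ref{lem:lift}). Its heat kernel has the $L^1$-modulus above, and on $G^M(\mathbb R^d)$ all brackets of length at most $M$ are visible.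

On an interval $[t-\delta,t]$ the increment of the lift determines $\mathbf Y_t$ from $\mathbf Y_{t-\delta}$ up to the error of the step-$M$ Euler scheme, which is of order $\delta^{(M+1)/2}$ in moments, since increments of the path over a time $\delta$ are of order $\delta^{1/2}$. On this interval, to translate $\mathbf Y_t$ by $h$ costs $|h|^{1/m}\delta^{-1/2}$. Both effects are harmless if $|h|^{1/m}\ll\delta^{1/2}$ and $\delta^{(M+1)/2}\ll|h|$, that is, if
\begin{equation}\label{eq:window}
|h|^{2/m}\ll\delta\ll|h|^{2/(M+1)} .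
\end{equation}
The window for $\delta$ is open as soon as $M\ge m$. The Euler error is measured through a H\"older norm of the test function rather than its supremum, so one does not obtain continuity in total variation at once. A Besov-type lemma (Lemma~\ref{lem:besov}), in the spirit of Debussche and Romito, closes this gap.

In general the Euler map is a submersion only near the identity, the shift inside the group depends on the point, and the orbit is only an immersed submanifold. The remaining sections deal with these points.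

\section{Preliminaries}

Throughout, $C$ denotes constants whose value may change from line to line.

\subsection{The groups}

Let $M\ge2$, let $T^M=\bigoplus_{k=0}^M(\mathbb R^d)^{\otimes k}$ be the truncated tensor algebra with unit $1$, and let $G_M=G^M(\mathbb R^d)\subset T^M$ be the group of exponentials of Lie polynomials in $e_1,\dots,e_d$. For a word $I$ with $|I|\le M$, $g^I$ is the coordinate of $g$ along $e_{i_1}\otimes\dots\otimes e_{i_k}$, and $g^\emptyset=1$. Then
\begin{equation}\label{eq:chen}
(gh)^I=\sum_{I=I'I''}g^{I'}h^{I''},\qquad g^ig^j=g^{ij}+g^{ji}\qquad(g,h\in G_M),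
\end{equation}
the sum running over all ways to cut $I$ into two words, possibly empty. The fields $U_if(x)=\frac{d}{d\varepsilon}\big|_0f(x\otimes\exp(\varepsilon e_i))$ are left-invariant and generate the Lie algebra; $\nabla f=(U_if)_{i\le d}$, and $U_{[J]}$ denotes iterated brackets, nested as $V_{[J]}$.

A path $\omega$ in $G_M$ is horizontal with controls $c$ if $\dot\omega_r=\sum_ic_i(r)U_i(\omega_r)$, and then has length $\int|c(r)|\,dr$. The Carnot--Carath\'eodory distance $d(x,y)$ is the infimum of lengths of horizontal paths from $x$ to $y$. It is left-invariant. Put $\|g\|=d(1,g)=\|g^{-1}\|$, let $B(x,r)$ be its balls, and let $\gamma_c$, $c>0$, be the dilations, $(\gamma_cg)^I=c^{|I|}g^I$, so $\|\gamma_cg\|=c\|g\|$. By homogeneity and compactness $|g^I|\le C\|g\|^{|I|}$. Projections $G_M\to G_{M'}$, $M'\le M$, preserve controls and so are $1$-Lipschitz.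

Haar measure, written $dg$, is invariant under left and right translation and under inversion; $|B(x,r)|=cr^Q$ with $Q=Q_M$ the homogeneous dimension, and by dilation, for $b\ge0$ and $c>0$,
\begin{equation}\label{eq:gauss}
\int_{G_M}d(x,y)^be^{-d(x,y)^2/(ct)}\,dy=C_{b,c}\,t^{(Q+b)/2}.
\end{equation}
The flows of the left-invariant fields $U_{[J]}$ are right translations, so $\int(U_{[J]}f)g\,dx=-\int f\,U_{[J]}g\,dx$ for $f,g\in C^1$, one of them compactly supported.

Let $W^{1,2}=\{f\in L^2:\nabla f\in L^2\}$, with weak derivatives. For $k\in C_c^\infty(G_M)$ the \emph{left mollification}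
\[
(k*f)(y)=\int k(h)f(h^{-1}y)\,dh=\int k(yw^{-1})f(w)\,dw
\]
is smooth and commutes with the $U_i$. Take $k\ge0$ with $\int k=1$. Letting the support of $k$ shrink to $1$ one gets the Leibniz rule for products of functions in $W^{1,2}$ with bounded Lipschitz functions and, after a cutoff, the density of $C_c^\infty$ in $W^{1,2}$. If $f$ is $1$-Lipschitz for $d$, so is $k*f$ by left invariance. Hence $|\nabla(k*f)|\le1$ and, in the limit, $|\nabla f|\le1$ a.e.

\subsection{Heat kernels}

\begin{fact}[Sturm {\cite{Sturm}}; Friz--Victoir {\cite[Ch.~16]{FV}}]\label{fact:heat}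
Let $a$ be measurable on $G_M$, symmetric, and satisfy \eqref{eq:ell}. The form $\mathcal E(f,g)=\int a\nabla f\cdot\nabla g$ with domain $W^{1,2}$ is a regular strongly local Dirichlet form. Its semigroup $P_t$ has a jointly continuous symmetric kernel $p(t,x,y)$ with $\int p(t,x,y)\,dy=1$ and
\begin{equation}\label{eq:gub}
p(t,x,y)\le C_0t^{-Q/2}e^{-d(x,y)^2/(C_0t)},\qquad C_0=C_0(d,M,\Lambda).
\end{equation}
The process $\mathbf X^a$ started at $x$ is the continuous Markov process with these transition densities.
\end{fact}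

We write $L$ for the generator: $\mathcal E(u,v)=-\int(Lu)v$ for $u\in D(L)$, $v\in W^{1,2}$.

By \eqref{eq:gub} and \eqref{eq:gauss}, $\mathbb E[d(\mathbf X_u,\mathbf X_v)^q]\le C_q|u-v|^{q/2}$ for all $q>0$. To turn this into H\"older bounds, let $\omega:[0,1]\to(G_M,d)$ be continuous and $S_r=\max_kd(\omega_{k2^{-r}},\omega_{(k+1)2^{-r}})$. If $2^{-k-1}<|u-v|\le2^{-k}$, approximate $u$ and $v$ from below by dyadic points of levels $k,k+1,\dots$. The two points of level $k$ agree or are neighbors, so $d(\omega_u,\omega_v)\le2\sum_{r\ge k}S_r$, and therefore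
\[
\|\omega\|_\alpha:=\sup_{u\ne v}\frac{d(\omega_u,\omega_v)}{|u-v|^\alpha}\le4\sum_{r\ge0}2^{r\alpha}S_r .
\]
Apply this to $\tau\mapsto\mathbf X_{s+\delta\tau}$, for which $\mathbb E[S_r^q]\le2^rC_q(2^{-r}\delta)^{q/2}$. If $\alpha+1/q<\frac12$ the $L^q$-norms of $2^{r\alpha}S_r$ are summable in $r$; smaller $q$ follow by Jensen's inequality. Hence, for every $s\ge0$ and $\delta>0$,
\begin{equation}\label{eq:mom}
K_\delta:=\delta^\alpha\|\mathbf X\|_{\alpha;[s,s+\delta]}\quad\text{satisfies}\quad\mathbb E[K_\delta^q]\le C_q\delta^{q/2}\qquad(q>0,\ \alpha<\tfrac12),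
\end{equation}
where $C_q$ depends only on $d,M,\Lambda,\alpha,q$.

\subsection{Rough differential equations}

\begin{fact}\label{fact:rde}
Let $\alpha\in(\frac13,\frac12)$, and let $W_1,\dots,W_d$ be vector fields on $\mathbb R^n$, smooth and bounded with bounded derivatives of all orders. Let $x$ be an $\alpha$-H\"older path in $(G_2,d)$ on $[s,t]$ with H\"older constant $\kappa$, and write $x_{u,v}=x_u^{-1}x_v$. The equation $dZ=W(Z)\,dx$ has a unique solution from each initial point.
\begin{enumerate}
\item[\textup{(a)}] (Davie's estimate; \cite[Section 10.3]{FV}.) If $s\le u\le v\le t$ and $\kappa|v-u|^\alpha\le1$, then, with $C=C(W,\alpha)$,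
\[
\Big|Z_v-Z_u-\sum_iW_i(Z_u)x^i_{u,v}-\sum_{i,j}(W_iW_j\mathrm{id})(Z_u)x^{ij}_{u,v}\Big|\le C(\kappa|v-u|^\alpha)^3 .
\]
\item[\textup{(b)}] (Lyons' universal limit theorem.) Let $\alpha'\in(\frac13,\alpha)$, and let $x^k$ be smooth paths whose lifts converge to $x$ in $\alpha'$-H\"older rough path distance; such $x^k$ exist. Then the solutions of the ODEs driven by $x^k$, with converging initial values, converge uniformly to the solution $Z$ whose initial value is the limit.
\end{enumerate}
\end{fact}

Here fields act as derivations and $(W_iW_j\mathrm{id})(z)=DW_j(z)W_i(z)$. If $x$ takes values in $G_M$, $M\ge2$, the equation driven by $x$ means the one driven by its projection to $G_2$. This is where $N\ge2$ enters: two levels suffice to define \eqref{eq:rde}.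

\section{The Euler expansion of order \texorpdfstring{$M$}{M}}

Davie's estimate is an Euler expansion of order $2$. We need order $M$, and obtain it by bootstrapping with dyadic sums. For a word $I=(i_1,\dots,i_k)$ write $W_If=W_{i_1}\cdots W_{i_k}f$, and $W_\emptyset f=f$.

\begin{lemma}\label{lem:euler}
Let $M\ge2$, let $x$ be $\alpha$-H\"older in $(G_M,d)$ on $[s,t]$ with constant $\kappa$, $\alpha\in(\frac13,\frac12)$, and $K:=\kappa(t-s)^\alpha\le1$. Let $W$ be as in Fact~\ref{fact:rde}, let $Z$ solve $dZ=W(Z)\,dx$, and put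
\begin{equation}\label{eq:Ez}
E_z(g)=z+\sum_{1\le|I|\le M}(W_I\mathrm{id})(z)\,g^I,\qquad g\in G_M .
\end{equation}
Then, with $C=C(W,\alpha,M)$,
\[
|Z_u-Z_v|\le CK\quad(u,v\in[s,t]),\qquad|Z_t-E_{Z_s}(x_{s,t})|\le CK^{M+1}.
\]
\end{lemma}

\begin{proof}
The first bound is immediate from Fact~\ref{fact:rde}(a) and $|g^I|\le C\|g\|^{|I|}$. For the second, let $\mathcal D$ be the set of smooth functions on $\mathbb R^n$ all of whose derivatives of order at least $1$ are bounded. If $f\in\mathcal D$ and $|I|\ge1$, then $W_If$ is bounded with all its derivatives, so $W_If\in\mathcal D$. For $f\in\mathcal D$, $0\le k\le M$ and $u\le v$ in $[s,t]$ put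
\[
R^{f,k}_{u,v}=f(Z_v)-\sum_{0\le|I|\le k}(W_If)(Z_u)\,x^I_{u,v},\qquad\theta=\kappa|v-u|^\alpha\le1 .
\]
We claim $|R^{f,k}_{u,v}|\le C_{f,k}\theta^{k+1}$. The lemma is the case $k=M$, $u=s$, $v=t$, $f$ a coordinate function.

\emph{The case $k\le2$.} Let $\zeta=Z_v-Z_u$; all fields and derivatives are evaluated at $Z_u$, and repeated indices are summed. By Fact~\ref{fact:rde}(a), $\zeta=W_ix^i+(W_iW_j\mathrm{id})x^{ij}+O(\theta^3)$, and $|\zeta|\le C\theta$. Taylor's formula gives
\[
f(Z_v)-f(Z_u)=(W_if)x^i+Df(W_iW_j\mathrm{id})x^{ij}+\tfrac12D^2f(W_i,W_j)\,x^ix^j+O(\theta^3).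
\]
By \eqref{eq:chen}, $x^ix^j=x^{ij}+x^{ji}$, so the last quadratic term is $D^2f(W_i,W_j)x^{ij}$. Since $W_iW_jf=D^2f(W_i,W_j)+Df(W_iW_j\mathrm{id})$, this is the claim for $k=2$. For $k=0,1$ move the terms with $|I|>k$, which are $O(\theta^{k+1})$, into the remainder.

\emph{The case $k\ge3$.} Assume the claim for smaller values of $k$ and all $f\in\mathcal D$. Let $A_{u,v}=\sum_{1\le|I|\le k}(W_If)(Z_u)x^I_{u,v}$ and let $u<w<v$. Expand $x^I_{u,v}$ in $A_{u,v}$ by \eqref{eq:chen} as $\sum_{I=I'I''}x^{I'}_{u,w}x^{I''}_{w,v}$. The terms with $I''=\emptyset$ add up to $A_{u,w}$, and collecting the others according to $I''$ gives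
\[
A_{u,w}+A_{w,v}-A_{u,v}=\sum_{1\le|I''|\le k}x^{I''}_{w,v}\Big[(W_{I''}f)(Z_w)-\sum_{|I'|\le k-|I''|}(W_{I'}W_{I''}f)(Z_u)\,x^{I'}_{u,w}\Big].
\]
The bracket is $R^{W_{I''}f,\,k-|I''|}_{u,w}=O(\theta^{k-|I''|+1})$ by induction, so the whole sum is $O(\theta^{k+1})$.

Let $A^{(r)}$ be the sum of $A$ over the $2^r$ intervals of the $r$-th dyadic partition of $[u,v]$. On such an interval $\theta$ is replaced by $2^{-r\alpha}\theta$, so $|A^{(r+1)}-A^{(r)}|\le C2^r(2^{-r\alpha}\theta)^{k+1}$. This is summable, since $(k+1)\alpha\ge4\alpha>1$, and $|\lim_rA^{(r)}-A_{u,v}|\le C\theta^{k+1}$. It remains to see that $A^{(r)}\to f(Z_v)-f(Z_u)$. On each interval $[u',v']$ of the partition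
\[
f(Z_{v'})-f(Z_{u'})-A_{u',v'}=R^{f,2}_{u',v'}-\sum_{3\le|I|\le k}(W_If)(Z_{u'})x^I_{u',v'}=O\big((2^{-r\alpha}\theta)^3\big),
\]
and $2^r2^{-3r\alpha}\to0$ because $\alpha>\frac13$.
\end{proof}

\section{The \texorpdfstring{$L^1$}{L1}-modulus of the heat kernel}

For measurable $a$ we have no pointwise control of the gradient of $p(t,x,\cdot)$, but the energy identity controls it in $L^2$. With a Gaussian weight inserted, this becomes a bound in $L^1$ with the natural scaling in $t$. This is all the smoothness of the noise we shall use.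

\begin{lemma}\label{lem:mod}
In the situation of Fact~\ref{fact:heat} there is $C_1=C_1(d,M,\Lambda)$ such that for all $t>0$ and $x,k\in G_M$
\[
\int|\nabla_yp(t,x,y)|\,dy\le C_1t^{-1/2},\qquad\int|p(t,x,yk)-p(t,x,y)|\,dy\le C_1\|k\|\,t^{-1/2}.
\]
\end{lemma}

\begin{proof}
Let $u=p(t,x,\cdot)=P_{t/2}\,p(t/2,x,\cdot)$. By the spectral theorem $u\in D(L)$ and
\[
\|Lu\|_2\le Ct^{-1}\|p(t/2,x,\cdot)\|_2=Ct^{-1}p(t,x,x)^{1/2}\le Ct^{-1-Q/4}.
\]
For $R>0$ let $\psi=\min(d(x,\cdot)^2/(2C_0t),R)$. Then $|\nabla\psi|\le d(x,\cdot)/(C_0t)$ a.e., $\psi$ is bounded and Lipschitz, and $ue^\psi\in W^{1,2}$. Expanding $\mathcal E(u,ue^\psi)=-\int(Lu)ue^\psi$,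
\[
\int a\nabla u\cdot\nabla u\,e^\psi=-\int(Lu)\,ue^\psi-\int u\,(a\nabla u\cdot\nabla\psi)\,e^\psi .
\]
With $\Lambda|\nabla u||u\nabla\psi|\le\frac1{2\Lambda}|\nabla u|^2+\frac{\Lambda^3}2u^2|\nabla\psi|^2$ and both sides of \eqref{eq:ell},
\[
\frac1{2\Lambda}\int|\nabla u|^2e^\psi\le\|Lu\|_2\|ue^\psi\|_2+\frac{\Lambda^3}2\int u^2|\nabla\psi|^2e^\psi .
\]
By \eqref{eq:gub} and \eqref{eq:gauss},
\[
\|ue^\psi\|_2^2\le Ct^{-Q}\int e^{-d(x,y)^2/(C_0t)}dy=Ct^{-Q/2},
\]
\[
\int u^2|\nabla\psi|^2e^\psi\le Ct^{-Q-2}\int d(x,y)^2e^{-3d(x,y)^2/(2C_0t)}dy=Ct^{-1-Q/2}.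
\]
So $\int|\nabla u|^2e^\psi\le Ct^{-1-Q/2}$ with $C$ independent of $R$. Let $R\to\infty$ and apply Cauchy--Schwarz:
\[
\Big(\int|\nabla u|\Big)^2\le\int|\nabla u|^2e^{d(x,\cdot)^2/(2C_0t)}\int e^{-d(x,\cdot)^2/(2C_0t)}\le Ct^{-1-Q/2}\,t^{Q/2}=Ct^{-1}.
\]

For the second bound, let first $f$ be smooth with $f,\nabla f\in L^1$. Join $1$ to $k$ by a horizontal path $(\omega_r)_{r\in[0,1]}$ with controls $c$ and length at most $\|k\|+\epsilon$. Then $y\omega_r$ is horizontal with the same controls, and
\[
f(yk)-f(y)=\int_0^1\sum_ic_i(r)(U_if)(y\omega_r)\,dr .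
\]
Integrate in $y$, use right invariance and let $\epsilon\to0$ to get $\|f(\cdot\,k)-f\|_1\le\|k\|\|\nabla f\|_1$. For $f=u$ apply this to left mollifications of $u$, which converge to $u$ in $L^1$ together with their gradients.
\end{proof}

\section{Lifting the process to a higher step}

Let $M\ge N$ and let $\pi:G_M\to G_N$ be the projection. We want to replace $\mathbf X^a$ on $G_N$ by the process on $G_M$ with coefficient $a\circ\pi$. Formally this is clear, since the horizontal derivatives of $f\circ\pi$ are those of $f$. The difficulty is that $f\circ\pi$ is never in $L^2(G_M)$ unless it vanishes or $\pi$ is an isomorphism: the fibers of $\pi$ have infinite volume. We therefore cut off, and let the Gaussian bounds dispose of the errors.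

\begin{lemma}\label{lem:lift}
Let $M\ge N\ge2$, let $\tilde a=a\circ\pi$, and let $\tilde{\mathbf X}$ be the process of $\tilde a$ on $G_M$ started at $\tilde x_0$ with $\pi(\tilde x_0)=x_0$. Then $\pi(\tilde{\mathbf X})$ has the law of $\mathbf X^a$ started at $x_0$, and a.s.\ $\tilde{\mathbf X}_{s,t}=\tilde{\mathbf X}_s^{-1}\tilde{\mathbf X}_t$ is the step-$M$ Lyons lift of $\pi(\tilde{\mathbf X})_{s,t}$.
\end{lemma}

\begin{proof}
\emph{The Lyons lift.} By \eqref{eq:mom}, $\tilde{\mathbf X}$ is a.s.\ locally $\alpha$-H\"older in $(G_M,d)$ for each $\alpha\in(\frac13,\frac12)$. So $\tilde{\mathbf X}_{s,t}$ is multiplicative, $\tilde{\mathbf X}_{s,t}=\tilde{\mathbf X}_{s,u}\tilde{\mathbf X}_{u,t}$, with $k$-th level $O(|t-s|^{k\alpha})$. By the uniqueness part of Lyons' extension theorem it is determined by its first two levels, and as $N\ge2$ these are the ones of $\pi(\tilde{\mathbf X})_{s,t}$.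

\emph{Averaging over fibers.} Tildes denote objects on $G_M$. Let $\mathcal K=\ker\pi$, a closed normal subgroup, nilpotent and hence unimodular, and invariant under dilations. For bounded measurable, compactly supported $\eta$ on $G_M$ put
\[
\bar\eta(x)=\int_{\mathcal K}\eta(h\tilde x)\,dh,\qquad\tilde x\in\pi^{-1}(x).
\]
Two choices of $\tilde x$ differ by left multiplication by an element of $\mathcal K$, so this is well defined. The functional $\eta\mapsto\int_{G_N}\bar\eta$ is invariant under right translations of $\eta$. By uniqueness of Haar measure and with suitable normalization, $\int_{G_M}(F\circ\pi)\,\eta=\int_{G_N}F\,\bar\eta$. For compact $S\subset G_M$, if $\tilde x\in S$ and $h\tilde x\in S$ then $h\in SS^{-1}\cap\mathcal K$. Hence $\overline{1_S}$ is bounded with compact support, and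
\begin{equation}\label{eq:loc}
w\mapsto1_S\cdot(w\circ\pi)\quad\text{is bounded from }L^2(G_N)\text{ to }L^2(G_M).
\end{equation}

Let $\eta\in C_c^\infty(G_M)$. Using a smooth section of $\pi$ one sees $\bar\eta\in C_c^\infty(G_N)$. Differentiating $\int\eta(h\tilde x\exp(\varepsilon e_i))\,dh$ at $\varepsilon=0$ gives $U_i\bar\eta=\overline{U_i\eta}$. For $w\in W^{1,2}(G_N)$ it follows that
\[
\int(w\circ\pi)\,U_i\eta=\int w\,U_i\bar\eta=-\int(U_iw)\,\bar\eta=-\int((U_iw)\circ\pi)\,\eta,
\]
i.e.\ $U_i(w\circ\pi)=(U_iw)\circ\pi$ weakly. For $w\in D(L)$ therefore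
\begin{equation}\label{eq:weak}
\int\tilde a\nabla(w\circ\pi)\cdot\nabla\eta=\int_{G_N}a\nabla w\cdot\nabla\bar\eta=-\int_{G_N}(Lw)\,\bar\eta=-\int((Lw)\circ\pi)\,\eta .
\end{equation}
This extends to compactly supported $\eta\in W^{1,2}(G_M)$. Indeed, left mollifications of $\eta$ lie in $C_c^\infty$, have supports in a fixed compact set, and converge to $\eta$ in $W^{1,2}$, while $\nabla(w\circ\pi)$ and $(Lw)\circ\pi$ are in $L^2_{loc}$ by \eqref{eq:loc}.

\emph{Comparing the semigroups.} Let $f\in C_c^\infty(G_N)$, $g\in C_c^\infty(G_M)$, $T>0$, $u(t)=P_tf$, $v(t)=u(t)\circ\pi$, $g_t=\tilde P_tg$. Let $\chi_R=\min(1,(2-\|\cdot\|/R)^+)$, so $|\nabla\chi_R|\le R^{-1}1_{\{R\le\|\cdot\|\le2R\}}$, and put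
\[
\Phi_R(t)=\int g_t\,v(T-t)\,\chi_R ,\qquad 0\le t\le T.
\]
Formally $\Phi_\infty$ is constant and compares $\tilde P_T(f\circ\pi)$ with $(P_Tf)\circ\pi$. The map $t\mapsto g_t\in L^2$ is continuous for $t\ge0$ and $C^1$ with derivative $\tilde Lg_t$ for $t>0$. Likewise for $u$ in $L^2(G_N)$, and by \eqref{eq:loc} for $v$ in $L^2(\operatorname{supp}\chi_R)$, with derivative $(Lu)\circ\pi$. So $\Phi_R$ is continuous on $[0,T]$ and $C^1$ on $(0,T)$. Since $v\chi_R\in W^{1,2}(G_M)$, and by \eqref{eq:weak} with $\eta=g_t\chi_R$, writing $v=v(T-t)$,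
\[
\Phi_R'(t)=-\int\tilde a\nabla g_t\cdot\nabla(v\chi_R)+\int\tilde a\nabla v\cdot\nabla(g_t\chi_R)
=-\int v\,\tilde a\nabla g_t\cdot\nabla\chi_R+\int g_t\,\tilde a\nabla v\cdot\nabla\chi_R ,
\]
where the terms containing $\tilde a\nabla g_t\cdot\nabla v\,\chi_R$ cancel by symmetry of $\tilde a$.

\emph{First term.} For $\xi\in C_c^\infty(G_M)$, Lemma~\ref{lem:mod} gives
\[
\Big|\int g_t\,U_i\xi\Big|\le\int|g(x)|\,\Big|\int\tilde p(t,x,y)\,U_i\xi(y)\,dy\Big|\,dx\le C_1t^{-1/2}\|g\|_1\|\xi\|_\infty ,
\]
so $\|\nabla g_t\|_1\le Ct^{-1/2}\|g\|_1$. Since $|v|\le\|f\|_\infty$, the first term is at most $CR^{-1}t^{-1/2}$, with $C$ independent of $R$ and $t$.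

\emph{Second term.} Let $R\ge1$ and $\operatorname{supp}g\subset B(1,R/2)$. If $\|y\|\ge R$, then $d(x,y)\ge R/2$ for $x\in\operatorname{supp}g$, and \eqref{eq:gub}, with half of the exponent spent on this bound, gives $|g_t(y)|\le C\|g\|_\infty e^{-R^2/(8C_0T)}$ for $0<t\le T$. If $\tilde x$ and $h\tilde x$ lie in $B(1,2R)$, then $\|h\|\le4R$, so by dilation $\overline{1_{B(1,2R)}}\le|\mathcal K\cap \{\|\cdot\|\le4R\}|\le CR^c$ for some $c\ge0$. Hence, for some $c'\ge0$,
\[
\int_{B(1,2R)}|\nabla v|\le|B(1,2R)|^{1/2}\Big(\int_{B(1,2R)}|\nabla u(T-t)|^2\circ\pi\Big)^{1/2}\le CR^{c'}\|\nabla u(T-t)\|_2 ,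
\]
and $\|\nabla u(T-t)\|_2^2\le\Lambda\,\mathcal E(u(T-t),u(T-t))\le\Lambda\,\mathcal E(f,f)$. So the second term is at most $CR^{c'-1}e^{-R^2/(8C_0T)}$.

Therefore $\Phi_R(T)-\Phi_R(0)=\int_0^T\Phi_R'\,dt\to0$ as $R\to\infty$. Since $g_T$ and $g$ are integrable and $f$, $P_Tf$ are bounded, dominated convergence and the symmetry of $\tilde P_T$ yield
\[
\int g\,\tilde P_T(f\circ\pi)=\int g\,(P_Tf)\circ\pi .
\]

\emph{Conclusion.} Hence $\tilde P_T(f\circ\pi)=(P_Tf)\circ\pi$ a.e., and everywhere because both sides are continuous (continuous kernels, Gaussian domination). By a monotone class argument this holds for all bounded measurable $f$. With $(\mathcal F_s)$ the filtration of $\tilde{\mathbf X}$ we get $\mathbb E[f(\pi\tilde{\mathbf X}_{s+T})\mid\mathcal F_s]=(P_Tf)(\pi\tilde{\mathbf X}_s)$. So $\pi(\tilde{\mathbf X})$ is a continuous Markov process with semigroup $P_t$, started at $x_0$.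
\end{proof}

The solution $\mathbf Y$ of \eqref{eq:rde} is a measurable functional of the first two levels of the driving rough path. So its law does not change if, \emph{for any $M\ge N$ of our choice}, we take $\mathbf X=\pi(\tilde{\mathbf X})$ and let $\tilde{\mathbf X}$ drive the equation. We do so from now on. Let $\mathcal F_s$ be the completed natural filtration of $\tilde{\mathbf X}$; then $\mathbf Y_s$ is $\mathcal F_s$-measurable.

\section{Localization on the orbit}\label{sec:local}

Let $y_*\in H$ and let $m$ be such that $V_{[J]}(y_*)$, $|J|\le m$, span $T_{y_*}\mathcal O'$. Given any chart around $y_*$, restrict it and compose it with a translation and a dilation of $\mathbb R^n$, to obtain a chart $\psi$ with $\psi(y_*)=0$ whose inverse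
\[
j:B(0,5)\subset\mathbb R^n\to\mathcal O'\subset\mathbb R^e
\]
is defined on a Euclidean ball, and such that $\{V_{[J]}\}_{|J|\le m}$ spans $T\mathcal O'$ at all points of $j(B(0,5))$. (From here on balls around $0\in\mathbb R^n$ are Euclidean, balls in $G_M$ are written $B(1,r)$.) The orbit is only immersed in $\mathbb R^e$, and points of $\mathcal O'$ that are close in $\mathbb R^e$ may be far apart in $\mathcal O'$. We therefore work with
\[
D_r=j(\bar B(0,r)),\qquad r\le4,
\]
which is compact in $\mathbb R^e$; the injective map $j$ is a homeomorphism from the compact ball $\bar B(0,r)$ to $D_r$ with the topology of $\mathbb R^e$, so $\psi=j^{-1}$ is continuous on $D_r$. Put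
\[
\tilde V_i=\zeta\,\psi_*V_i,\qquad\zeta\in C_c^\infty(B(0,4)),\quad\zeta=1\text{ on }\bar B(0,3).
\]
Then $Dj\,\tilde V_i=V_i\circ j$ on $\bar B(0,3)$, and $\{\tilde V_{[J]}(z)\}_{|J|\le m}$ spans $\mathbb R^n$ for $|z|\le2$. From now on $E_z$ is the Euler map \eqref{eq:Ez} for $W=\tilde V$.

Fix $\alpha\in(\frac13,\frac12)$, $t>0$, $0<\delta\le\min(1,t/2)$, and let $s=t-\delta$,
\[
K_\delta=\delta^\alpha\|\tilde{\mathbf X}\|_{\alpha;[s,t]},\qquad A_\delta=\{K_\delta\le c_1\},
\]
where $c_1\in(0,1]$ is so small that $CK\le\frac12$ for $K\le c_1$ in the first bound of Lemma~\ref{lem:euler} for $W=\tilde V$. By \eqref{eq:mom} and Markov's inequality, $\mathbb P(A_\delta^c)\le C_q\delta^q$ for every $q$.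

On $A_\delta$ the solution moves by at most $\frac12$ in the chart, so it can be followed there, forward from time $s$ and backward from time $t$.

\begin{lemma}\label{lem:loc}
On $A_\delta$ the following hold.
\begin{enumerate}
\item[\textup{(A)}] If $\mathbf Y_s\in D_2$ and $Z$ solves $dZ=\tilde V(Z)\,d\tilde{\mathbf X}$ on $[s,t]$ with $Z_s=\psi(\mathbf Y_s)$, then $|Z_u|\le\frac52$ and $\mathbf Y_u=j(Z_u)$ for $u\in[s,t]$.
\item[\textup{(B)}] If $\mathbf Y_t\in D_1$, then $\mathbf Y_s\in D_2$.
\end{enumerate}
\end{lemma}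

\begin{proof}
(A) By Lemma~\ref{lem:euler}, $|Z_u-Z_s|\le\frac12$, so $|Z_u|\le\frac52$. Choose smooth paths $x^k$ approximating (the first two levels of) $\tilde{\mathbf X}$ on $[s,t]$ as in Fact~\ref{fact:rde}(b). The solutions $Z^k$ of the ODEs along $\tilde V$ driven by $x^k$, started at $Z_s$, converge uniformly to $Z$, so for large $k$ they stay in $B(0,3)$. Since $Dj\,\tilde V_i=V_i\circ j$ there, $j(Z^k)$ solves the ODE along $V$ driven by $x^k$, started at $\mathbf Y_s$. By Fact~\ref{fact:rde}(b) these solutions converge to $\mathbf Y$; hence $\mathbf Y=j(Z)$ on $[s,t]$.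

(B) The time reversal of $\mathbf Y$ on $[s,t]$ solves the equation along $V$ driven by the time-reversed rough path, started at $\mathbf Y_t$. To see this, take $x^k$ as in (A), and let $y^k$ solve the ODE along $V$ driven by $x^k$ with $y^k_s=\mathbf Y_s$. The reversal of $y^k$ solves the ODE driven by the reversal of $x^k$, started at $y^k_t$. We have $y^k\to\mathbf Y$ uniformly and $y^k_t\to\mathbf Y_t$, and the lifts of the reversed paths converge to the reversed rough path; so Fact~\ref{fact:rde}(b) allows one to pass to the limit. The reversed rough path has the same H\"older constant, because its increments are inverses of increments of $\tilde{\mathbf X}$ and $\|g^{-1}\|=\|g\|$. So the argument of (A), started from $\psi(\mathbf Y_t)\in\bar B(0,1)$, gives $\mathbf Y_s\in D_{3/2}\subset D_2$.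
\end{proof}

Let $\chi\in C_c^\infty(B(0,1))$ with $0\le\chi\le1$ and $\chi=1$ on $B(0,\frac12)$, and let $\mu$ be the finite measure on $\mathbb R^n$ given by
\begin{equation}\label{eq:mu}
\int\varphi\,d\mu=\mathbb E\big[1_{\{\mathbf Y_t\in D_1\}}(\chi\varphi)(\psi(\mathbf Y_t))\big].
\end{equation}
It is the law of $\mathbf Y_t$ in the chart, cut off to a neighborhood of $y_*$. In particular it does not depend on $M$ or $\delta$. We write $\Delta_h\varphi=\varphi(\cdot+h)-\varphi$, and $\|\varphi\|_{C^\beta}=\|\varphi\|_\infty+\sup_{x\ne y}|\varphi(x)-\varphi(y)|/|x-y|^\beta$ for $0<\beta\le1$.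

\section{The key estimate}

In Section~\ref{sec:idea} the shift by $h$ was a right translation by a fixed group element. In general the shift depends on $z$ and $g$. Instead of inverting $E_z$ we integrate by parts along the fields $U_{[J]}$ after mollifying the density at scale $\varepsilon=|h|^{1/m}$. A field of weight $|J|$ then costs $\varepsilon^{-|J|}$, of which the $L^1$-modulus returns one factor $\varepsilon$.

\begin{lemma}\label{lem:key}
Let $M\ge\max(N,m)$ and $q\ge1$. There is $C$ such that for all $|z|\le2$, $0<|h|\le1$, $0<\delta\le1$, $x\in G_M$ and bounded $\varphi\in C^1(\mathbb R^n)$ with bounded derivatives, with $\rho(g)=\tilde p(\delta,x,xg)$,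
\[
\Big|\int_{G_M}(\chi\,\Delta_h\varphi)(E_z(g))\,\rho(g)\,dg\Big|\le C\|\varphi\|_\infty\big(|h|^{1/m}\delta^{-1/2}+\delta^q\big).
\]
The constant depends on $a$ only through $\Lambda$.
\end{lemma}

\begin{proof}
\emph{$E_z$ is a submersion near $1$.} The map $(z,g)\mapsto E_z(g)$ is smooth and, for fixed $z$, is the restriction to $G_M$ of an affine map on $T^M$. If $F$ is affine on $T^M$ with linear part $\ell$, then $U_iF(x)=\ell(x\otimes e_i)$, and iterating, for $1\le k\le M$,
\[
(U_{i_1}\cdots U_{i_k}F)(1)=\ell(e_{i_1}\otimes\dots\otimes e_{i_k}).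
\]
For $F=E_z$ the right side is $(\tilde V_{i_1}\cdots\tilde V_{i_k}\mathrm{id})(z)$. Taking the combinations that form brackets,
\[
(U_{[J]}E_z)(1)=(\tilde V_{[J]}\mathrm{id})(z)=\tilde V_{[J]}(z),\qquad|J|\le M .
\]
So the $n$-row matrix $A(z,g)$ with columns $U_{[J]}E_z(g)$, $|J|\le m$, has rank $n$ at $g=1$, $|z|\le2$; here $M\ge m$ and the spanning hypothesis are used. By compactness there is $r_0>0$ such that $AA^T$ is invertible for $|z|\le2$, $\|g\|\le2r_0$. There $c=A^T(AA^T)^{-1}$ is smooth, and the chain rule together with $Ac=I$ gives for $\varphi\in C^1$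
\begin{equation}\label{eq:inv}
(\partial_i\varphi)(E_z(g))=\sum_{|J|\le m}c_{Ji}(z,g)\,U_{[J]}(\varphi\circ E_z)(g),\qquad 1\le i\le n.
\end{equation}

\emph{Cutting off.} Let $\eta\in C_c^\infty(B(1,2r_0))$, $0\le\eta\le1$, $\eta=1$ on $B(1,r_0)$. As $\rho(g)\le C_0\delta^{-Q/2}e^{-\|g\|^2/(C_0\delta)}$, inserting $\eta$ into the integral costs at most $2\|\varphi\|_\infty\int_{\|g\|\ge r_0}\rho\,dg\le C\|\varphi\|_\infty\delta^q$.

\emph{Mollifying.} Let $\varepsilon=|h|^{1/m}\le1$, let $b\in C_c^\infty(B(1,1))$, $b\ge0$, $\int b=1$, $b_\varepsilon=\varepsilon^{-Q}b\circ\gamma_{1/\varepsilon}$, and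
\[
\rho_\varepsilon(g)=\int\rho(gl^{-1})\,b_\varepsilon(l)\,dl=\int\rho(w)\,b_\varepsilon(w^{-1}g)\,dw .
\]
By Lemma~\ref{lem:mod}, $\|\rho(\cdot\,l^{-1})-\rho\|_1\le C_1\varepsilon\delta^{-1/2}$ for $\|l\|\le\varepsilon$, hence
\[
\|\rho-\rho_\varepsilon\|_1\le C_1\varepsilon\delta^{-1/2},
\]
and replacing $\rho$ by $\rho_\varepsilon$ costs at most $2C_1\|\varphi\|_\infty\varepsilon\delta^{-1/2}$. By left invariance $U_{[J]}\rho_\varepsilon(g)=\int\rho(gl^{-1})(U_{[J]}b_\varepsilon)(l)\,dl$. Now $\int U_{[J]}b_\varepsilon=0$, and $\|U_{[J]}b_\varepsilon\|_1\le C\varepsilon^{-|J|}$ because $U_{[J]}$ is homogeneous of degree $|J|$. Thus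
\begin{equation}\label{eq:Urho}
\|U_{[J]}\rho_\varepsilon\|_1=\Big\|\int\big(\rho(\cdot\,l^{-1})-\rho\big)(U_{[J]}b_\varepsilon)(l)\,dl\Big\|_1\le C\varepsilon^{1-|J|}\delta^{-1/2}.
\end{equation}

\emph{Integrating by parts.} Write $\varphi_r=\varphi(\cdot+rh)$, so that $\Delta_h\varphi=\int_0^1\sum_ih_i\,\partial_i\varphi_r\,dr$. By \eqref{eq:inv} for $\varphi_r$ and skew-symmetry of $U_{[J]}$,
\[
\int\eta\,(\chi\Delta_h\varphi)(E_z)\,\rho_\varepsilon\,dg=-\int_0^1\sum_{i}\sum_{|J|\le m}h_i\int\varphi_r(E_z)\,U_{[J]}\big(\eta\,\chi(E_z)\,c_{Ji}\,\rho_\varepsilon\big)\,dg\,dr .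
\]
The functions $\eta\,\chi(E_z)\,c_{Ji}$ and their derivatives along the $U_{[J]}$ are bounded uniformly in $|z|\le2$, so by $\|\rho_\varepsilon\|_1=1$ and \eqref{eq:Urho} the right side is in absolute value at most
\[
C|h|\,\|\varphi\|_\infty\big(1+\varepsilon^{1-m}\delta^{-1/2}\big)\le C\|\varphi\|_\infty|h|^{1/m}\delta^{-1/2},
\]
because $|h|\varepsilon^{1-m}=|h|^{1/m}$ and $|h|\le|h|^{1/m}\delta^{-1/2}$.
\end{proof}

\begin{proposition}\label{prop:key}
Let $0<\beta\le1$, $q\ge1$ and $M\ge\max(N,m)$. For $0<|h|\le1$, $0<\delta\le\min(1,t/2)$ and bounded $\varphi\in C^1(\mathbb R^n)$ with bounded derivatives,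
\[
\Big|\int\Delta_h\varphi\,d\mu\Big|\le C\Big(\|\varphi\|_{C^\beta}\,\delta^{(M+1)\beta/2}+\|\varphi\|_\infty|h|^{1/m}\delta^{-1/2}+\|\varphi\|_\infty\delta^q\Big),
\]
where $C$ depends on $d$, $M$, $\Lambda$, $V$, $m$, the chart and cutoffs, $\alpha,\beta,q$, but not on $h,\delta,\varphi,t,x_0$ or the starting point in the orbit.
\end{proposition}

\begin{proof}
On $\{\mathbf Y_s\in D_2\}$ let $Z$ be as in Lemma~\ref{lem:loc}(A). We claim that on $A_\delta$
\begin{equation}\label{eq:ident}
1_{\{\mathbf Y_t\in D_1\}}(\chi\Delta_h\varphi)(\psi(\mathbf Y_t))=1_{\{\mathbf Y_s\in D_2\}}(\chi\Delta_h\varphi)(Z_t).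
\end{equation}
If $\mathbf Y_s\notin D_2$, both sides vanish by Lemma~\ref{lem:loc}(B). If $\mathbf Y_s\in D_2$, then $\mathbf Y_t=j(Z_t)$. In case $\mathbf Y_t\in D_1$, injectivity of $j$ gives $Z_t=\psi(\mathbf Y_t)$; in case $\mathbf Y_t\notin D_1$, we have $|Z_t|>1$ and $\chi(Z_t)=0$.

Hence
\[
\int\Delta_h\varphi\,d\mu=\mathbb E\big[1_{A_\delta}1_{\{\mathbf Y_s\in D_2\}}(\chi\Delta_h\varphi)(Z_t)\big]+O\big(\|\varphi\|_\infty \mathbb P(A_\delta^c)\big).
\]
By Lemma~\ref{lem:euler}, $|Z_t-E_{Z_s}(\tilde{\mathbf X}_{s,t})|\le CK_\delta^{M+1}$ on $A_\delta$, and $\|\chi\Delta_h\varphi\|_{C^\beta}\le C\|\varphi\|_{C^\beta}$. So by \eqref{eq:mom} replacing $Z_t$ by $E_{Z_s}(\tilde{\mathbf X}_{s,t})$ costs at most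
\[
C\|\varphi\|_{C^\beta}\,\mathbb E\big[K_\delta^{(M+1)\beta}\big]\le C\|\varphi\|_{C^\beta}\,\delta^{(M+1)\beta/2}.
\]
Then drop $1_{A_\delta}$ at a further cost $2\|\varphi\|_\infty \mathbb P(A_\delta^c)$, and recall $\mathbb P(A_\delta^c)\le C\delta^q$. It remains to bound
\[
\mathbb E\big[1_{\{\mathbf Y_s\in D_2\}}(\chi\Delta_h\varphi)(E_{Z_s}(\tilde{\mathbf X}_{s,t}))\big].
\]
Given $\mathcal F_s$, the point $Z_s=\psi(\mathbf Y_s)\in\bar B(0,2)$ is fixed, and by the Markov property and left invariance of $dg$ the increment $\tilde{\mathbf X}_{s,t}$ has density $g\mapsto\tilde p(\delta,\tilde{\mathbf X}_s,\tilde{\mathbf X}_sg)$. Lemma~\ref{lem:key}, applied conditionally on $\mathcal F_s$, bounds this by the last two terms of the claim.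
\end{proof}

\section{From the estimate to a density}

The following lemma says that a bound on $\int\Delta_h\varphi\,d\mu$ by a power of $|h|$ larger than the H\"older exponent of $\varphi$ is enough for a density.

\begin{lemma}\label{lem:besov}
Let $\mu$ be a finite measure on $\mathbb R^n$ and $0<\beta<\sigma'\le1$, and suppose
\[
\Big|\int\Delta_h\varphi\,d\mu\Big|\le C|h|^{\sigma'}\|\varphi\|_{C^\beta}\qquad(|h|\le1,\ \varphi\in C_b^\infty(\mathbb R^n)),
\]
where $C_b^\infty$ denotes smooth functions bounded with all derivatives. Put $\sigma=\sigma'-\beta$. Then $\mu$ has a density $f$, and $\|f(\cdot-h)-f\|_1\le C'|h|^\sigma$ for $|h|\le1$. Moreover $f\in L^q$ for all $q\in[1,\infty)$ with $n(1-1/q)<\sigma$. The constant $C'$ and $\|f\|_q$ are bounded in terms of $C,n,\beta,\sigma',q$ and $\mu(\mathbb R^n)$.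
\end{lemma}

\begin{proof}
Let $\theta_r(x)=r^{-n}\theta(x/r)$ with $\theta\in C_c^\infty(B(0,1))$ even, nonnegative, $\int\theta=1$, and let $f_r=\mu*\theta_r$, $0<r\le1$. For measurable $\varphi$ with $\|\varphi\|_\infty\le1$ the function $\varphi*\theta_r$ is in $C_b^\infty$, is bounded by $1$ and has gradient bounded by $Cr^{-1}$, so $\|\varphi*\theta_r\|_{C^\beta}\le Cr^{-\beta}$. As $\theta$ is even,
\[
\int\varphi\,(f_r(\cdot-h)-f_r)\,dx=\int\Delta_h(\varphi*\theta_r)\,d\mu ,
\]
and by duality
\begin{equation}\label{eq:fr}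
\|f_r(\cdot-h)-f_r\|_1\le C|h|^{\sigma'}r^{-\beta}\qquad(|h|\le1).
\end{equation}
Averaging over $h$ gives $\|f_r*\theta_{r'}-f_r\|_1\le Cr'^{\sigma'}r^{-\beta}$ for $r'\le1$. Since $f_r*\theta_{r/2}=f_{r/2}*\theta_r$,
\begin{equation}\label{eq:frr}
\|f_r-f_{r/2}\|_1\le\|f_r-f_r*\theta_{r/2}\|_1+\|f_{r/2}*\theta_r-f_{r/2}\|_1\le Cr^{\sigma}.
\end{equation}
So $f_{2^{-k}}$ converges in $L^1$ to some $f$ with $\|f-f_{2^{-k}}\|_1\le C2^{-k\sigma}$. As $f_{2^{-k}}\,dx\to\mu$ weakly, $\mu=f\,dx$. For $0<|h|\le1$ choose $r=2^{-k}\le|h|<2r$ with $k\ge0$; by \eqref{eq:fr},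
\[
\|f(\cdot-h)-f\|_1\le2\|f-f_r\|_1+C|h|^{\sigma'}r^{-\beta}\le C|h|^\sigma .
\]

For the last claim let $g_r=\mu*\theta_r*\theta_r=f_r*\theta_r$. From $\theta_r*\theta_r-\theta_{r/2}*\theta_{r/2}=(\theta_r-\theta_{r/2})*(\theta_r+\theta_{r/2})$, Young's inequality and \eqref{eq:frr},
\[
\|g_r-g_{r/2}\|_q\le\|f_r-f_{r/2}\|_1\,\|\theta_r+\theta_{r/2}\|_q\le Cr^{\sigma-n(1-1/q)} .
\]
This is summable over $r=2^{-k}$, and $\|g_1\|_q\le C\mu(\mathbb R^n)$, so $g_{2^{-k}}$ converges in $L^q$. Since $\|g_r-f_r\|_1\le Cr^\sigma$, the limit is $f$.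
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}\textup{(i),(ii)}, and of Theorem~\ref{thm:main}]
Let $y_*$, $m$ and the chart be as in Section~\ref{sec:local}, and let $0<\sigma<1/m$. Choose
\[
\sigma'\in(\sigma,1/m),\qquad\beta=\sigma'-\sigma,\qquad\nu=2\big(\tfrac1m-\sigma'\big)>0 ,
\]
and then $M\ge\max(N,m)$ and $q_0\ge1$ so large that $(M+1)\beta\nu/2\ge\sigma'$ and $q_0\nu\ge\sigma'$; arbitrarily large $M$ are allowed by Lemma~\ref{lem:lift}. Take $\delta=\min(1,t/2)\,|h|^\nu$ in Proposition~\ref{prop:key}, with $q_0$ in place of $q$. Then $\delta^{(M+1)\beta/2}\le|h|^{\sigma'}$, $\delta^{q_0}\le|h|^{\sigma'}$ and $|h|^{1/m}\delta^{-1/2}=\min(1,t/2)^{-1/2}|h|^{\sigma'}$, so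
\[
\Big|\int\Delta_h\varphi\,d\mu\Big|\le C|h|^{\sigma'}\|\varphi\|_{C^\beta}\qquad(|h|\le1,\ \varphi\in C_b^\infty(\mathbb R^n)).
\]
By Lemma~\ref{lem:besov}, $\mu$ has a density $f\in B^\sigma_{1,\infty}$, and $f\in L^q$ whenever $n(1-1/q)<\sigma$. The measure $\mu$ depends only on the law of $\mathbf Y_t$, the chart and $\chi$, hence not on $\sigma$ or on the choice of $M$. Letting $\sigma\uparrow1/m$ we get all $q<n/(n-1/m)$, and all $q<\infty$ if $n=m=1$. Since $\chi=1$ on $B(0,\frac12)$, the function $f$ is the density of $\mathbf Y_t$ in the chart on $j(B(0,\frac12))$, a neighborhood that depends only on $V$, $y_*$, $m$ and the given chart. Undoing the affine normalization of the chart changes none of this. By Proposition~\ref{prop:key} the constants depend only on $d$, $N$, $m$, $\Lambda$, $V$, the chart, $\sigma$, $q$ and a lower bound for $t$. This proves (ii).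

The orbit $\mathcal O'$ is connected, and it is Hausdorff, since it injects continuously into $\mathbb R^e$. It carries the Riemannian metric pulled back from $\mathbb R^e$, so it is metrizable, connected and locally compact, hence second countable. Therefore $H$ is covered by countably many sets $j(B(0,\frac12))$ of the above kind. (Likewise countably many compact sets $D_1$, belonging to arbitrary charts, cover $\mathcal O'$, and on each of them the topologies of $\mathcal O'$ and $\mathbb R^e$ agree, so the Borel sets of $\mathcal O'$ are Borel in $\mathbb R^e$.) On each of the countably many sets the law of $\mathbf Y_t$ is absolutely continuous with respect to any smooth measure; this is (i). If H\"ormander's condition holds on $\mathcal O'$, then $H=\mathcal O'$, and as $\mathbf Y_t\in\mathcal O'$, Theorem~\ref{thm:main} follows.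
\end{proof}

\begin{remark}[How much lifting is needed]
For the existence of a density alone the choice $M=\max(N,m)$ is enough in this argument, in accordance with the window \eqref{eq:window}. With $\delta=\min(1,t/2)|h|^\nu$, Proposition~\ref{prop:key} gives the hypothesis of Lemma~\ref{lem:besov} with $\sigma'=\min(\nu(M+1)\beta/2,\,1/m-\nu/2,\,q\nu)$. To have $\sigma'>\beta$ for some small $\beta>0$ one needs just $\nu(M+1)/2>1$ and $\nu<2/m$, which is possible when $M+1>m$. Larger $M$ serve only to bring $\sigma$ up to $1/m$.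
\end{remark}

\section{Sharpness and a partial converse}

\begin{proof}[Proof of Theorem~\ref{thm:local}\textup{(iii)}]
Recall that for $1<\sigma<2$ the space $B^\sigma_{1,\infty}(\mathbb R)$ consists of the $u$ with $u,u'\in L^1$ and $u'\in B^{\sigma-1}_{1,\infty}$. Let $d=e=1$, so $G=\mathbb R$, and let $V=\partial_y$, $y_0=0$. Then $\mathcal O'=\mathbb R$, $n=m=1$ and $\mathbf Y_t=\mathbf X_t-x_0$, so up to a translation the density of $\mathbf Y_t$ is $u=p(t,x_0,\cdot)$. Let $a=1/f$ with
\[
f(x)=2+\sum_{k\ge1}k^{-2}\cos(2^kx),\qquad2-\tfrac{\pi^2}6\le f\le2+\tfrac{\pi^2}6 ,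
\]
so $a$ is uniformly elliptic. The idea is that $au'$ is always fairly regular, so the derivative of the density $u$ inherits the roughness of $f=1/a$.

Let $w=au'$. Since $u\in D(L)$, we have $w\in L^2$ and $w'=Lu\in L^2$, so $w$ is bounded and H\"older continuous with exponent $\frac12$. It does not vanish identically, since $u\in L^2$ with $\int u=1$ is not constant. So $|w|\ge c>0$ on some bounded open interval $J$. On $J$ we have $f=u'/w$, the function $1/w$ is again $\frac12$-H\"older, and $u'=fw$ is bounded.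

We show that on no neighborhood of a point of $J$ does $u$ coincide with an element of $B^\sigma_{1,\infty}$, $\sigma>1$; this proves (iii). Suppose it does. We may assume $\sigma<2$. Choose an interval $J'$ of positive length compactly contained in $J$ and in this neighborhood. For small $h>0$ we have $\|\Delta_hu'\|_{L^1(J')}\le Ch^{\sigma-1}$. From
\[
\Delta_hf=\frac{\Delta_hu'}{w(\cdot+h)}+u'\,\Delta_h\Big(\frac1w\Big)
\]
it follows that
\begin{equation}\label{eq:upper}
\|\Delta_hf\|_{L^1(J')}\le C\big(h^{\sigma-1}+h^{1/2}\big).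
\end{equation}

Now let $h=\pi2^{-k}$ and test $\Delta_hf$ against $\cos(2^kx)$ on $J'$, term by term. For $j>k$ the $j$-th term of $\Delta_hf$ vanishes, because $2^jh\in2\pi\mathbb Z$. For $j=k$ it is $-2k^{-2}\cos(2^kx)$ and contributes $-2k^{-2}\int_{J'}\cos^2(2^kx)\,dx=-k^{-2}(|J'|+O(2^{-k}))$. For $j<k$ the products of the frequencies $2^j$ and $2^k$ contain only the frequencies $2^k\pm2^j\ge2^{k-1}$, so the $j$-th term contributes $O(j^{-2}2^{-k})$, and all of them together $O(2^{-k})$. Hence $\|\Delta_hf\|_{L^1(J')}\ge ck^{-2}$ for large $k$ and some $c>0$, which contradicts the bound $C2^{-k\min(\sigma-1,1/2)}$ from \eqref{eq:upper}.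
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:local}\textup{(iv)}]
On a neighborhood of $y_0$ in $\mathcal O'$ the distribution spanned by the Lie algebra generated by $V$ is involutive, of constant rank $k<n$, and contains every $V_i$. By Frobenius' theorem there is a chart $\psi$ as in Section~\ref{sec:local}, with $y_*=y_0$ and without the spanning property, in which every $\psi_*V_i$, and hence every $\tilde V_i$, has vanishing components in the last $n-k$ coordinates. Take $M=N$. The proof of Lemma~\ref{lem:loc}(A) used neither the spanning property nor the restriction on $\delta$. Applied on $[0,t]$ with $Z_0=\psi(y_0)=0$ it shows that on the event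
\[
\{t^\alpha\|\tilde{\mathbf X}\|_{\alpha;[0,t]}\le c_1\}
\]
we have $\mathbf Y_t=j(Z_t)$ with $|Z_t|\le\frac52$. The last $n-k$ coordinates of $Z_t$ are $0$, since this holds for the approximating ODE solutions. So on this event $\mathbf Y_t$ lies in a fixed null set of $\mathcal O'$. By \eqref{eq:mom} the event has positive probability for all small $t>0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CO}
Ilya Chevyrev and Marcel Ogrodnik,
\emph{A support and density theorem for Markovian rough paths},
arXiv:1701.03002 (2017).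

\bibitem{FV}
Friz and Victoir,
\emph{Multidimensional Stochastic Processes as Rough Paths}.

\bibitem{Sturm}
Sturm,
\emph{Analysis on local Dirichlet spaces} II, III.

\end{thebibliography}

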